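\title{The codimension of the loci of abelian varieties with triple points on the theta divisor}

\begin{abstract}
Let $G_k\subset\mathcal A_g$ be the locus of principally polarized abelian varieties whose theta divisor has a set of points of multiplicity at least three of dimension at least $k$. We prove that $\operatorname{codim}G_k\ge g+k$ for all $g\ge 3$ and all $k$ with $G_k\neq\emptyset$, which is a conjecture posed by Grushevsky and Salvati Manni, and that equality holds exactly for $k=0$ and $k=g-3$. By the heat equation, the limits of the Hessian of the theta function along arcs ending at triple points are conormal to the locus. They form a $(g-1)$-dimensional family of quadratic forms that annihilate the tangent spaces of the triple locus, and we bound the dimension of the linear span of such a family.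
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal H_g$ be the Siegel upper half-space of symmetric complex $g\times g$ matrices with positive definite imaginary part. For $\tau\in\mathcal H_g$ let $X_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$, and let $\Theta_\tau\subset X_\tau$ be the theta divisor, the zero set of
\[
\vartheta(\tau,z)=\sum_{n\in\mathbb Z^g}\exp\bigl(i\pi({}^tn\tau n+2\,{}^tnz)\bigr).
\]
The pairs $(X_\tau,\Theta_\tau)$, with $\Theta_\tau$ taken up to translation, are the principally polarized abelian varieties (ppavs) of dimension $g$. Their moduli space is $\mathcal A_g=\operatorname{Sp}(g,\mathbb Z)\backslash\mathcal H_g$, of dimension $N=g(g+1)/2$. The multiplicity $\operatorname{mult}_x\Theta_\tau$ is the order of vanishing of $\vartheta(\tau,\cdot)$ at a point over $x$. We put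
\[
\operatorname{Trip}(\Theta)=\{x\in X:\operatorname{mult}_x\Theta\ge3\},\qquad
G_k=G_k^{(g)}=\{(X,\Theta)\in\mathcal A_g:\dim\operatorname{Trip}(\Theta)\ge k\}
\]
for $k\ge0$, and we call the points of $\operatorname{Trip}(\Theta)$ \emph{triple points}; their multiplicity may exceed three. Thus $G_0\supset G_1\supset\cdots$, and $G_0$ is the locus of ppavs with at least one triple point. How large can $G_k$ be?

A count of equations gives no guidance. A triple point is a common zero of $\vartheta$, of its $g$ first and of its $N$ second derivatives in $z$: these are $N+g+1$ equations on the space $\mathcal H_g\times\mathbb C^g$ of dimension $N+g$, so the count predicts that triple points do not exist. They do exist for $g\ge3$, for two reasons, symmetry and products.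

\begin{example}[symmetry]\label{ex:odd}
Let $g\ge3$, $a=(\frac12,\frac12,\frac12,0,\dots,0)$, and
\[
\theta_a(\tau,z)=\sum_{n\in a+\mathbb Z^g}\exp\bigl(i\pi({}^tn\tau n+2\,{}^tn(z+a))\bigr).
\]
Writing $n=m+a$ gives $\theta_a(\tau,z)=\exp\bigl(i\pi({}^ta\tau a+2\,{}^ta(z+a))\bigr)\,\vartheta(\tau,z+\tau a+a)$, so the order of $\theta_a(\tau,\cdot)$ at $0$ is the multiplicity of $\Theta_\tau$ at $\tau a+a$. Replace $z$ by $-z$ and $n$ by $-n$: the $n$-th term is multiplied by $\exp(-4\pi i\,{}^tna)=\exp(-4\pi i\,{}^taa)=\exp(-3\pi i)=-1$. Hence $\theta_a$ is odd in $z$, its value and its second derivatives vanish at $z=0$ for every $\tau$, and $\tau a+a$ is a triple point as soon as the $g$ first derivatives $\partial\theta_a/\partial z_j(\tau,0)$ vanish. They do vanish for diagonal $\tau$: then $\theta_a$ is a product of functions of one variable $z_j$, the first three of which are odd by the same computation, so that $\theta_a$ has order at least $3$ at $0$. A non-empty set defined by $g$ holomorphic equations has codimension at most $g$. Therefore $\operatorname{codim}G_0\le g$.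
\end{example}

\begin{example}[products]\label{ex:prod}
For a block-diagonal $\tau$ the function $\vartheta$ is the product of the theta functions of the blocks, so multiplicities add. If $X=X_1\times X_2\times X_3$ with $\dim X_i=g_i>0$, then $\operatorname{Trip}(\Theta)\supset\Theta_1\times\Theta_2\times\Theta_3$, which has dimension $g-3$. Such products form a locus of codimension $g_1g_2+g_1g_3+g_2g_3$, the number of entries above the blocks, and this is $2g-3$ for $(g_1,g_2,g_3)=(1,1,g-2)$.
\end{example}

Two facts about the loci $G_k$ are known: $\operatorname{codim}G_k\ge k+3$ for all $k$, and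
\begin{equation}\label{eq:top}
G^{(g)}_{g-3}=\bigcup_{g_1+g_2+g_3=g,\ g_1g_2g_3>0}\mathcal A_{g_1}\times\mathcal A_{g_2}\times\mathcal A_{g_3},\qquad \operatorname{codim}G^{(g)}_{g-3}=2g-3 .
\end{equation}
We use only the second. The values $g$ at $k=0$ and $2g-3$ at $k=g-3$ lie on the line $g+k$, and the conjecture posed in \cite{GSM} is that
\[
\operatorname{codim}G_k\ge g+k\qquad\text{for all }g\ge3 .
\]
We prove it, and we show that the bound is attained only at the two ends.

\begin{theorem}\label{thm:main}
Let $g\ge3$. Then $G_k\ne\emptyset$ if and only if $0\le k\le g-3$, and in this range $\operatorname{codim}G_k\ge g+k$. Equality holds if and only if $k=0$ or $k=g-3$.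
\end{theorem}

Theorem~\ref{thm:main} follows from a statement about a single subvariety.

\begin{theorem}\label{thm:local}
Let $g\ge3$, and let $Z\subset\mathcal A_g$ be an irreducible closed subvariety of codimension $c$ such that $\operatorname{Trip}(\Theta_\tau)$ is non-empty of dimension exactly $k$ for general $\tau\in Z$. Then $c\ge g+k$. If moreover $1\le k\le g-4$, then $c\ge g+k+1$.
\end{theorem}

The codimension $c$ is the dimension of the conormal space $C$ of $Z$ at a smooth point, and $C$ is a space of quadratic forms on $\mathbb C^g$. To bound $c$ from below we have to produce many elements of $C$. Section~\ref{sec:model} shows how the heat equation does this at a triple point with a nondegenerate tangent cone, and Section~\ref{sec:limits} does it at an arbitrary triple point. The output is a $(g-1)$-dimensional family of forms in $\mathbb P(C)$ that annihilate the tangent spaces of the triple locus. Section~\ref{sec:families} bounds the linear span of such a family on a simple abelian variety; this settles the case in which the very general member of $Z$ is simple (Section~\ref{sec:simple}). Otherwise the abelian subvarieties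 themselves contribute conormal forms (Section~\ref{sec:abelian}), so many that only the case of an elliptic curve with a simple complement remains (Section~\ref{sec:nonsimple}). Theorem~\ref{thm:main} is deduced in Section~\ref{sec:final}.

\section{Conventions and background}\label{sec:background}

\subsection*{Quadratic forms}
Let $V=\mathbb C^g=T_0X_\tau$; translations identify every tangent space of $X_\tau$ with $V$. We identify $V^*$ with $\mathbb C^g$ by the dot product. The tangent space $T_\tau\mathcal H_g$ is the space $\operatorname{Sym}^2V$ of symmetric matrices $\sigma$, which we also view as maps $V^*\to V$. Its dual is the space $\operatorname{Sym}^2V^*$ of symmetric bilinear forms $q$ on $V$, with the pairing $\langle q,\sigma\rangle=\operatorname{tr}(q\sigma)$. For $\eta,\eta'\in V^*$ the product $\eta\eta'$ is the form $\frac12(\eta\otimes\eta'+\eta'\otimes\eta)$, so that $\langle\eta\eta',\sigma\rangle=\eta\cdot\sigma\eta'$. For a subspace $U\subset V$, the subspace $\operatorname{Sym}^2U$ consists of the $\sigma$ with $\sigma(U^\perp)=0$; its annihilator $U^\perp V^*$ consists of the forms with $q|_U=0$. Hence for $\sigma\in\operatorname{Sym}^2U$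 the number $\langle q,\sigma\rangle$ depends only on $q|_U$.

For $w\in V$ we write $q(w)=q(w,\cdot)\in V^*$. We say that $q$ \emph{kills} $w$ if $q(w)=0$, and $\ker q$ is the space of vectors killed by $q$. The same notation is used for forms on a subspace of $V$.

\subsection*{The heat equation}
Let $\mathcal X=(\mathcal H_g\times V)/\mathbb Z^{2g}\to\mathcal H_g$ be the universal family, where $(m,n)$ acts by $z\mapsto z+m+\tau n$, and let $f=\vartheta(\tau,z)$. Subscripts denote derivatives in $z$: $f_v$, $f_{vw}$ for $v,w\in V$, and $\operatorname{Hess}f$ is the form $(v,w)\mapsto f_{vw}$. Near a point of $\mathcal X$ we regard $f$ as a function by choosing a local lift to $\mathcal H_g\times V$. Since $\vartheta(\tau,z+m+\tau n)=\exp(-i\pi({}^tn\tau n+2\,{}^tnz))\vartheta(\tau,z)$, another lift multiplies $f$ by a unit. Differentiating the $n$-th term of the series in the direction $\sigma$ multiplies it by $i\pi\,{}^tn\sigma n$, while $\langle\operatorname{Hess},\sigma\rangle$ multiplies it by $(2\pi i)^2\,{}^tn\sigma n$. This gives the heat equation in the form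
\begin{equation}\label{eq:heat}
df(\sigma,v)=f_v+\epsilon\,\langle\operatorname{Hess}f,\sigma\rangle,\qquad \epsilon=\frac1{4\pi i},\qquad(\sigma,v)\in \operatorname{Sym}^2V\oplus V .
\end{equation}

\subsection*{The conormal space and very general points}
We work analytically: a closed subvariety of $\mathcal A_g$ or $\mathcal H_g$ is a closed analytic subset, and ``general'' means outside a proper closed subvariety. Given $Z$ as in Theorem~\ref{thm:local}, fix an irreducible component $\tilde Z$ of its preimage in $\mathcal H_g$. The map $\mathcal H_g\to\mathcal A_g$ is locally a quotient by a finite group, so $\tilde Z$ has codimension $c$, and the preimage of a proper closed subvariety of $Z$ has smaller dimension than $\tilde Z$. The smooth locus $\tilde Z_{\mathrm{reg}}$ is a connected manifold. For $\tau\in\tilde Z_{\mathrm{reg}}$ we put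
\[
C=C_\tau=(T_\tau\tilde Z)^\perp\subset\operatorname{Sym}^2V^*,\qquad\dim C=c .
\]
A property holds for \emph{very general} $\tau\in\tilde Z$ if it holds for all $\tau\in\tilde Z_{\mathrm{reg}}$ outside a set of measure zero. Countable unions of proper closed analytic subsets of $\tilde Z$ have measure zero, countably many very general properties hold simultaneously on a dense set, and $\dim\operatorname{Trip}(\Theta_\tau)=k$ for very general $\tau$.

\subsection*{Results on theta divisors}
Besides \eqref{eq:top} we use the following theorems.
\begin{enumerate}
\item[(K)] The pair $(X,\Theta)$ is log canonical \cite[Theorem~17.13]{Kollar}. If $\Theta$ has multiplicity at least $m$ along a subvariety of codimension $r$, then blowing up the subvariety at its general point gives a divisor of discrepancy at most $r-1-m$, which must be at least $-1$; so $r\ge m$. In particular $\Theta$ is reduced and $\dim\operatorname{Trip}(\Theta)\le g-3$.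
\item[(EL)] An irreducible theta divisor is normal \cite{EL}; so $\dim\operatorname{Sing}\Theta\le g-3$ if $\Theta$ is irreducible.
\item[(BL)] If $\Theta$ is reducible, then $(X,\Theta)$ is a product of ppavs of positive dimension \cite[Theorem~4.3.1]{BL}.
\end{enumerate}

\subsection*{Principalization}
Let $M$ be a connected complex manifold, $\mathfrak a\neq0$ a coherent ideal sheaf with zero set $V(\mathfrak a)$, and $M'\subset M$ a relatively compact open subset. Hironaka's theorem provides a manifold $\hat M$ and a proper map $b:\hat M\to M'$, a finite composition of blow-ups and an isomorphism over $M'\setminus V(\mathfrak a)$, such that $\mathfrak a\,\mathcal O_{\hat M}=\mathcal O(-D)$, where $D=\sum a_iD_i$, $a_i\ge1$, is a divisor with simple normal crossings and support $b^{-1}(V(\mathfrak a))$. Near a point $\hat y$ lying on exactly $r$ components, say $D_1,\dots,D_r$, there are coordinates in which $D_i=\{\zeta_i=0\}$; we write $\zeta^a=\zeta_1^{a_1}\cdots\zeta_r^{a_r}$. The points lying on exactly $r$ components form a submanifold, the \emph{open stratum} of codimension $r$, given near $\hat y$ by $\zeta_1=\dots=\zeta_r=0$. A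 holomorphic arc in $M'$ that is not contained in $V(\mathfrak a)$ lifts to $\hat M$: for a single blow-up one divides the generators of the ideal of the center, restricted to the arc, by the largest common power of the parameter.

\subsection*{Dimension counts}
We use Sard's theorem, Remmert's proper mapping theorem, Chow's theorem, and two facts about morphisms of algebraic varieties.
\begin{enumerate}
\item[(D1)] If $S\to S'$ is a dominant morphism of irreducible varieties, every component of a non-empty fiber has dimension at least $\dim S-\dim S'$, with equality over general points of $S'$. A morphism with finite fibers on a constructible set $P$ maps $P$ onto a set of the same dimension.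
\item[(D2)] Let $S\to T$ be a morphism of projective varieties with $T$ irreducible and all fibers non-empty of dimension at least $\delta$. Then some component of $S$ maps onto $T$ and has dimension at least $\dim T+\delta$. Indeed, the components that are not surjective have closed proper images, so a general fiber is the union of the fibers of the surjective components $S^j$, of dimensions $\dim S^j-\dim T$.
\end{enumerate}

\section{A model computation}\label{sec:model}

Let $W\subset\mathcal H_g$ be a submanifold and $\tau\mapsto z(\tau)$ a holomorphic map $W\to V$. Suppose first that $z(\tau)$ is a singular point of $\Theta_\tau$ for all $\tau$. Differentiating $f(\tau,z(\tau))=0$ along $\sigma\in T_\tau W$ and using \eqref{eq:heat} and $f_v=0$, we get $\langle\operatorname{Hess}f,\sigma\rangle=0$: the Hessian at the singular point is conormal to $W$. At a triple point the Hessian is zero and this says nothing, so we go one order further.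

Suppose that $z(\tau)$ is a triple point for all $\tau$, and let $F$ be the cubic term of the Taylor expansion of $f(\tau,\cdot)$ at $z(\tau)$. Fix $y\in V$. The function $f_y$ also satisfies \eqref{eq:heat}, it vanishes along $z(\tau)$ together with its first derivatives, and its Hessian at $z(\tau)$ is $(\sum_l f_{ijl}\,y_l)_{ij}=\operatorname{Hess}F(y)$. The same argument gives
\[
\operatorname{Hess}F(y)\in(T_\tau W)^\perp\qquad\text{for all }y\in V.
\]
The linear map $y\mapsto\operatorname{Hess}F(y)$ has kernel $\{y:\partial_yF=0\}$. If $F$ depends on all $g$ variables the map is injective, and $\operatorname{codim}W\ge g$. This is the case $k=0$ of the theorem, for a nondegenerate tangent cone.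

\begin{example}\label{ex:g3}
For $g=3$ and $\tau$ diagonal, $f$ is a product of three functions of one variable, and at a triple point $F$ is a multiple of $y_1y_2y_3$. Then $\operatorname{Hess}F(y)$ runs through the symmetric matrices with zero diagonal, which form the conormal space of the locus of diagonal matrices. By \eqref{eq:top} this locus gives all of $G_0^{(3)}$, of codimension $3$.
\end{example}

Three things have to be added to turn this computation into a proof.

First, $F$ may be degenerate or zero. Note that $\operatorname{Hess}F(y)$ is the leading coefficient of $\operatorname{Hess}f$ along the straight arc $s\mapsto z(\tau)+sy$. We shall use the leading coefficients along all arcs that end at a triple point. They always form a family of dimension $g-1$, whatever the singularity, because they are the points of the exceptional divisor of a blow-up of $X_\tau$.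

Second, for $k\ge1$ the cubic $F$ is always degenerate. If $T$ is a $k$-dimensional component of $\operatorname{Trip}(\Theta_\tau)$ and $z\in T_{\mathrm{reg}}$, then $f_{vw}$ vanishes on $T$, so $f_{vwt}(z)=0$ for $t\in T_zT$. Thus all forms $\operatorname{Hess}F(y)$ kill $T_zT$, and they span a space of dimension at most $g-k$. What is lost at one point is regained by moving $z$ in $T$: the pairs $(z,[q])$ form a family of expected dimension $k+(g-k-1)=g-1$.

Third, a family of dimension $g-1$ in $T\times\mathbb P(C)$ gives $c\ge g$ only if it maps finitely to $\mathbb P(C)$, and then we still need $k+1$ more dimensions. Both come from the fact that $q$ kills $T_zT$. If $[q]$ were constant along a curve in $T$, then all tangents of the curve would lie in the proper subspace $\ker q$, which is impossible on a simple abelian variety. On a product it does happen: in Example~\ref{ex:prod}, at a smooth point $(x_1,x_2,x_3)$ of $\Theta_1\times\Theta_2\times\Theta_3$ one has $F=\ell_1\ell_2\ell_3$ with $\ell_i$ the differential of the theta function of $X_i$ at $x_i$, and the form $\ell_1\ell_2$, a multiple of $\operatorname{Hess}F(y)$ for suitable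 $y$, does not change when $x_3$ moves. The additional dimensions come from evaluating at a vector $t$: the map $q\mapsto q(t)$ from $C$ to $V^*$ tends to be onto, and its kernel contains all forms attached to points $z$ with $t\in T_zT$.

\section{Limits of Hessians}\label{sec:limits}

We need the construction twice: for the family of all $X_\tau$, and, in the last step of Section~\ref{sec:nonsimple}, for a family of translates of abelian subvarieties of codimension one. Let $W\subset\mathcal H_g$ be a connected locally closed submanifold. The two settings are:
\begin{enumerate}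
\item[(S1)] $U=V$ and $M=\mathcal X|_W$.
\item[(S2)] $U=\ker\lambda$ for a fixed $0\ne\lambda\in V^*$, and $T_\tau W\subset\operatorname{Sym}^2U$ for all $\tau\in W$. There is a fixed sublattice $L_B\subset\mathbb Z^{2g}$ such that for all $\tau\in W$ the vectors $m+\tau n$, $(m,n)\in L_B$, form the lattice of an abelian subvariety $B_\tau\subset X_\tau$ with tangent space $U$. Finally $z_0:W\to V$ is holomorphic, and $M\subset\mathcal X|_W$ is the union of the translates $M_\tau=z_0(\tau)+B_\tau$. We fix $e\in V$ with $\lambda(e)=1$ and put $\rho=\lambda\circ z_0$.
\end{enumerate}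
In both cases $M$ is a connected manifold and $p:M\to W$ is a proper submersion with fibers $M_\tau$ whose tangent spaces are $U$. In (S2), $M$ is the quotient by $L_B$ of the hypersurface $\{\lambda(z)=\rho(\tau)\}$ of $W\times V$. We lift points of $M$ to this hypersurface only, so that
\begin{equation}\label{eq:TM}
\lambda(v)=d\rho(\sigma)\qquad\text{for every tangent vector }(\sigma,v)\text{ of }M.
\end{equation}

Let $\mathfrak a\subset\mathcal O_M$ be the ideal generated by the restrictions to $M$ of
\[
f,\qquad f_v\ (v\in V),\qquad f_{uu'}\ (u,u'\in U).
\]
By the product rule the ideal does not change when $f$ is multiplied by a unit, so it is globally defined. The generators are chosen so that the differential of $f|_M$ has coefficients in $\mathfrak a$: by \eqref{eq:heat} it involves $f_v$ for arbitrary $v$, but, since $\sigma\in\operatorname{Sym}^2U$, only the second derivatives along $U$. Let $\mathfrak a_\tau$ be the restriction of $\mathfrak a$ to $M_\tau$. We assume that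
\begin{equation}\label{eq:proper}
V(\mathfrak a_\tau)\ne M_\tau\qquad\text{for all }\tau\in W.
\end{equation}
In (S1) this is automatic because $f\in\mathfrak a$, and $V(\mathfrak a_\tau)=\operatorname{Trip}(\Theta_\tau)$. Below, everything that refers to $e$, $\alpha$ or $\rho$ is to be omitted in (S1).

An arc $\varphi:(\mathbb C,0)\to M_\tau$ is \emph{admissible} if $\varphi(0)\in V(\mathfrak a_\tau)$ and $\varphi$ is not contained in $V(\mathfrak a_\tau)$. The first lemma says that along such an arc the function and its first derivatives along $U$ are negligible compared to the remaining generators.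

\begin{lemma}\label{lem:orders}
Let $\varphi$ be an admissible arc, and let $n$ be the minimum of the orders at $s=0$ of the functions $f_e\circ\varphi$ and $f_{uu'}\circ\varphi$, $u,u'\in U$. Then $n<\infty$, and $f\circ\varphi$ and $f_u\circ\varphi$, $u\in U$, have order greater than $n$.
\end{lemma}

\begin{proof}
Let $u_1,u_2,\dots$ be a basis of $U$ and write $\varphi'(s)=\sum_j\varphi_j'(s)u_j$. Then $(f_u\circ\varphi)'=\sum_j\varphi'_j\cdot(f_{uu_j}\circ\varphi)$ has order at least $n$, and $f_u(\varphi(0))=0$; so $f_u\circ\varphi$ has order at least $n+1$. In turn $(f\circ\varphi)'=\sum_j\varphi_j'\cdot(f_{u_j}\circ\varphi)$ and $f(\varphi(0))=0$, so $f\circ\varphi$ has order at least $n+2$. If $n=\infty$, all generators vanish along $\varphi$, and $\varphi$ is not admissible.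
\end{proof}

Let $\mathbf P=\mathbb P(\operatorname{Sym}^2V^*)$ in (S1) and $\mathbf P=\mathbb P(\mathbb C\oplus\operatorname{Sym}^2U^*)$ in (S2). An admissible arc has a \emph{limit}
\[
[\alpha:q]=\lim_{s\to0}\,[\,f_e:\operatorname{Hess}f|_U\,](\varphi(s))\in\mathbf P .
\]
It does not depend on the lift: if $h$ is a unit, then $(hf)_e-hf_e$ and $(hf)_{uu'}-hf_{uu'}$ are combinations of $f,f_u,f_{u'}$, which have order greater than $n$.

\begin{definition}
$E_\tau\subset V(\mathfrak a_\tau)\times\mathbf P$ is the set of all pairs $(\varphi(0),[\alpha:q])$, where $\varphi$ is an admissible arc in $M_\tau$ and $[\alpha:q]$ is its limit.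
\end{definition}

Straight arcs give the forms of Section~\ref{sec:model}.

\begin{lemma}\label{lem:straight}
In setting \textup{(S1)} let $x\in\operatorname{Trip}(\Theta_\tau)$, and let $F$ be the leading form of $f(\tau,\cdot)$ at $x$, of degree $m\ge3$. Then $(x,[\operatorname{Hess}F(y)])\in E_\tau$ for all $y\in V$ with $\operatorname{Hess}F(y)\neq0$.
\end{lemma}

\begin{proof}
Along $s\mapsto x+sy$ we have $\operatorname{Hess}f=s^{m-2}\operatorname{Hess}F(y)+O(s^{m-1})$.
\end{proof}

To control all arcs at once we pass to a principalization $b:\hat M\to M'$, either of $\mathfrak a_\tau$ on $M'=M_\tau$ or of $\mathfrak a$ on a relatively compact open set $M'\subset M$. Near $\hat y\in D$ each generator $\gamma$ can be written $\gamma\circ b=\zeta^a\hat\gamma$ with $\hat\gamma$ holomorphic, and the functions $\hat\gamma$ have no common zero because they generate the unit ideal. We obtain $\hat f$, the functions $\hat f_v$, linear in $v$, and a form-valued function $\hat q$ with $f_{uu'}\circ b=\zeta^a\,\hat q(u,u')$. Suppose that $\hat\varphi$ is an arc in $\hat M$ with $\hat\varphi(0)=\hat y$ such that $\varphi=b\circ\hat\varphi$ is an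 admissible arc in some $M_\tau$. The order of $\zeta^a\circ\hat\varphi$ is the minimal order of the generators along $\varphi$, which is $n$ by Lemma~\ref{lem:orders}. The same lemma gives
\begin{equation}\label{eq:hat}
\hat f(\hat y)=0,\qquad \hat f_u(\hat y)=0\ \ (u\in U),\qquad\text{and the limit of }\varphi\text{ is }[\hat f_e(\hat y):\hat q(\hat y)].
\end{equation}

In Section~\ref{sec:model} we twice differentiated a function along a locus on which it vanishes. The next lemma is the substitute on $\hat M$, after the common factor $\zeta^a$ has been removed.

\begin{lemma}\label{lem:division}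
Let $\zeta_1,\dots,\zeta_r$, $r\ge1$, be part of a coordinate system centered at a point $\hat y$ of a complex manifold, let $a_1,\dots,a_r\ge1$, and let $\phi=\zeta^a\hat\phi$ with $\hat\phi$ holomorphic. If the form $\omega=\zeta^{-a}d\phi$ is holomorphic, then $\omega(\xi)=0$ for every vector $\xi$ at $\hat y$ tangent to $\{\zeta_1=\dots=\zeta_r=0\}$.
\end{lemma}

\begin{proof}
We have $\omega=d\hat\phi+\hat\phi\sum_ia_i\,d\zeta_i/\zeta_i$. The coefficient of $d\zeta_i$ is holomorphic and $a_i\ne0$, so $\zeta_i$ divides $\hat\phi$ for each $i$, and $\hat\phi=\zeta_1\cdots\zeta_rh$ with $h$ holomorphic. Then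
\[
\omega=\zeta_1\cdots\zeta_r\,dh+h\sum_i(a_i+1)\prod_{j\neq i}\zeta_j\;d\zeta_i .
\]
At $\hat y$ the first term vanishes, and $d\zeta_i(\xi)=0$ for all $i$.
\end{proof}

Applied to $f_u$ on a fiber, the lemma shows that the limits kill tangent spaces. Applied to $f$ on the total space, it shows that they are conormal.

\begin{proposition}\label{prop:E}
Let $\tau\in W$ with $V(\mathfrak a_\tau)\neq\emptyset$.
\begin{enumerate}
\item[(a)] $E_\tau$ is a closed algebraic subset of $M_\tau\times\mathbf P$ of pure dimension $\dim U-1$, and it maps onto $V(\mathfrak a_\tau)$.
\item[(b)] Let $Y$ be an irreducible component of $E_\tau$ and $Y_0\subset M_\tau$ its image. Then $q$ kills $T_xY_0$ for all $(x,[\alpha:q])\in Y$ with $x\in Y_{0,\mathrm{reg}}$.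
\end{enumerate}
\end{proposition}

\begin{proof}
Let $b:\hat M\to M_\tau$ be a principalization of $\mathfrak a_\tau$, which is non-zero by \eqref{eq:proper}; $\hat M$ is compact. Every $\hat y\in D$ is the origin of an arc not contained in $D$ (take $\zeta_1=\dots=\zeta_r=s$), and the image of this arc is admissible. By \eqref{eq:hat}, the functions $\hat f,\hat f_u$ vanish on $D$, and
\[
\mu:D\to M_\tau\times\mathbf P,\qquad \hat y\mapsto\bigl(b(\hat y),[\hat f_e(\hat y):\hat q(\hat y)]\bigr)
\]
is a well-defined holomorphic map with values in $E_\tau$. Every admissible arc lifts to $\hat M$, so $\mu(D)=E_\tau$. By the theorems of Remmert and Chow $E_\tau$ is closed and algebraic, and it maps onto $b(D)=V(\mathfrak a_\tau)$.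

For the dimension, let $\gamma_0,\dots,\gamma_l$ be the functions $f,f_{u_i},f_e,f_{u_iu_j}$ ($i\le j$) on a small open set $O\subset M_\tau$, and let $\Gamma\subset O\times\mathbb P^l$ be the image of $b^{-1}(O)$ under the proper map $(b,[\hat\gamma_0:\dots:\hat\gamma_l])$; this is the blow-up of $\mathfrak a_\tau$. It is an analytic set that contains the graph of $[\gamma_0:\dots:\gamma_l]$ over $O\setminus V(\mathfrak a_\tau)$ as a dense open subset, so it has pure dimension $\dim U$. The complement of the graph is the image of $D\cap b^{-1}(O)$, which is $E_\tau|_O$ once $\mathbf P$ is identified with the linear subspace of $\mathbb P^l$ where the coordinates corresponding to $f,f_{u_i}$ vanish. On the chart of $\Gamma$ where the $i$-th homogeneous coordinate $\nu_i$ is non-zero we have $\gamma_j=(\nu_j/\nu_i)\gamma_i$ for all $j$, so $E_\tau$ is defined by the single equation $\gamma_i=0$. A nowhere dense subset defined by one equation has pure codimension one. This proves (a).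

(b) The irreducible set $Y$ is covered by the finitely many closed irreducible sets $\mu(D_i)\subset E_\tau$, so $Y=\mu(D_i)$ for some $i$, say $i=1$. The connected manifold $D_1'=D_1\setminus b^{-1}(\operatorname{Sing}Y_0)$ maps onto $Y_{0,\mathrm{reg}}$. By Sard's theorem this map is submersive at some point, hence off a proper analytic subset. Let $D_1''\subset D_1'$ be the dense set of points at which it is submersive and which lie on no other $D_i$. Fix $u\in U$ and $\hat y\in D_1''$. For a vector field $\xi$ near $\hat y$,
\[
d(f_u\circ b)(\xi)=\zeta^a\,\hat q\bigl(u,db(\xi)\bigr),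
\]
because $db(\xi)$ takes values in $U$. Lemma~\ref{lem:division} with $r=1$ gives $\hat q(u,db(\xi))=0$ at $\hat y$ for $\xi\in T_{\hat y}D_1$, and $db(T_{\hat y}D_1)=T_{b(\hat y)}Y_0$. So the claim holds on $\mu(D_1'')$, which is dense in $\mu(D_1')$, the part of $Y$ over $Y_{0,\mathrm{reg}}$. The condition is closed there, since the tangent spaces of $Y_{0,\mathrm{reg}}$ vary continuously.
\end{proof}

\begin{proposition}\label{prop:conormal}
For $\tau\in W$ outside a set of measure zero, every $(x,[\alpha:q])\in E_\tau$ satisfies
\[
\alpha\,d\rho(\sigma)+\epsilon\,\langle q,\sigma\rangle=0\qquad\text{for all }\sigma\in T_\tau W.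
\]
In particular, in setting \textup{(S1)} with $W=\tilde Z_{\mathrm{reg}}$ we have $E_\tau\subset\operatorname{Trip}(\Theta_\tau)\times\mathbb P(C_\tau)$ for very general $\tau$.
\end{proposition}

\begin{proof}
Cover $W$ by countably many relatively compact open sets $W'$ and work over one of them; $M'=p^{-1}(W')$ is relatively compact because $p$ is proper. Let $b:\hat M\to M'$ be a principalization of $\mathfrak a$. By Sard's theorem, for $\tau\in W'$ outside a null set the map $p\circ b$, restricted to any open stratum of $D$, is submersive at all points over $\tau$. Fix such a $\tau$, let $\varphi$ be an admissible arc in $M_\tau$ with limit $[\alpha:q]$, and lift it to $\hat M$, with origin $\hat y\in D$. For a vector field $\xi$ near $\hat y$ write $db(\xi)=(\sigma,v)$. By \eqref{eq:heat}, and because $\sigma\in\operatorname{Sym}^2U$,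
\[
d(f\circ b)(\xi)=\zeta^a\bigl(\hat f_v+\epsilon\,\langle\hat q,\sigma\rangle\bigr).
\]
Lemma~\ref{lem:division} gives $\hat f_v(\hat y)+\epsilon\langle\hat q(\hat y),\sigma\rangle=0$ for $\xi$ tangent to the open stratum through $\hat y$, and by the choice of $\tau$ every $\sigma\in T_\tau W$ occurs for such a $\xi$. By \eqref{eq:hat}, $\hat f_v(\hat y)=0$ in (S1). In (S2) we have $v-\lambda(v)e\in U$, so $\hat f_v(\hat y)=\lambda(v)\hat f_e(\hat y)=d\rho(\sigma)\hat f_e(\hat y)$ by \eqref{eq:hat} and \eqref{eq:TM}. Since $(\hat f_e,\hat q)(\hat y)$ is proportional to $(\alpha,q)$, the claim follows.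
\end{proof}

\section{Abelian subvarieties}\label{sec:abelian}

An abelian variety $B$ is \emph{simple} if its only abelian subvarieties are $0$ and $B$. Simplicity enters the proof through the following lemma.

\begin{lemma}\label{lem:tangent}
Let $B$ be a simple abelian variety with $U=T_0B$, let $Y$ be an irreducible locally closed subvariety of positive dimension in $B$, and let $U'\subset U$ be a subspace that contains $T_yY$ for general $y\in Y$. Then $U'=U$.
\end{lemma}

\begin{proof}
Let $A_n$ be the closure of the image of $\pi_n:Y^{2n}\to B$, $(x_i,y_i)_{i\le n}\mapsto\sum(x_i-y_i)$. The sets $A_n$ are irreducible, symmetric, contain $0$, increase with $n$, and satisfy $A_n+A_n\subset A_{2n}$. For large $n$ the chain is constant, so $A_n$ is an abelian subvariety. It contains a translate of $Y$, so it is non-zero, and $A_n=B$. Thus $\pi_n$ is dominant, hence submersive at a general point, where the image of its differential is a sum of tangent spaces of $Y$ at general points and lies in $U'$.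
\end{proof}

We apply the lemma also to subvarieties of a translate of a simple abelian subvariety $B\subset X_\tau$.

To follow abelian subvarieties in families we describe them by lattices. Let $\operatorname{ev}_\tau:\mathbb C^{2g}\to V$, $(m,n)\mapsto m+\tau n$. It maps $\mathbb R^{2g}$ isomorphically onto $V$ and $\mathbb Z^{2g}$ onto the lattice of $X_\tau$, and its kernel is $\{(-\tau n,n):n\in\mathbb C^g\}$. Let $L\subset\mathbb Z^{2g}$ be a saturated sublattice (that is, $\mathbb Z^{2g}/L$ is torsion-free) of rank $2b$. We say that $L$ is \emph{realized at $\tau$} if $V_A=\operatorname{ev}_\tau(L_{\mathbb R})$ is a complex subspace. Then $A=V_A/\operatorname{ev}_\tau(L)$ is an abelian subvariety of dimension $b$, and every abelian subvariety arises in this way. The polarization is the positive Hermitian form $H(z,w)={}^tz(\operatorname{Im}\tau)^{-1}\bar w$, and on $\mathbb R^{2g}$ the form $-\operatorname{Im}H$ is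
\[
\omega\bigl((m,n),(m',n')\bigr)=m\cdot n'-n\cdot m',
\]
which does not depend on $\tau$. As $H(z,w)=\operatorname{Im}H(iz,w)+i\operatorname{Im}H(z,w)$, the $\omega$-orthogonal of a complex subspace is its $H$-orthogonal. Hence $L^\perp$ is realized wherever $L$ is, and it defines the \emph{complementary} abelian subvariety $A'$, with $V=V_A\oplus V_{A'}$. Accordingly $V^*=V_A^*\oplus V_{A'}^*$ with $V_A^*=V_{A'}^\perp$ and $V_{A'}^*=V_A^\perp$.

\begin{lemma}\label{lem:dichotomy}
Let $L_0\subset\mathbb Z^{2g}$ be realized at all $\tau\in\tilde Z$, with abelian subvariety $B_\tau\subset X_\tau$ (for instance $L_0=\mathbb Z^{2g}$, $B_\tau=X_\tau$). Then either $B_\tau$ is simple for very general $\tau\in\tilde Z$, or some saturated $L$ with $0\ne L\subsetneq L_0$ is realized at all $\tau\in\tilde Z$.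
\end{lemma}

\begin{proof}
For $L$ of rank $2b$, the space $\operatorname{ev}_\tau(L_{\mathbb C})$ is the complex span of the real $2b$-dimensional space $\operatorname{ev}_\tau(L_{\mathbb R})$. So $L$ is realized at $\tau$ if and only if $\dim\operatorname{ev}_\tau(L_{\mathbb C})\le b$, which is a closed analytic condition, the vanishing of minors. There are countably many $L$, and $\tilde Z$ is irreducible.
\end{proof}

A family on which $L$ stays realized is infinitesimally a family of products, in the following sense.

\begin{lemma}\label{lem:mixed}
Let $L$ be realized at all points of a connected locally closed submanifold $W\subset\mathcal H_g$, with abelian subvariety $A$ and complement $A'$.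
\begin{enumerate}
\item[(a)] $V_A^*V_{A'}^*\subset(T_\tau W)^\perp$ for all $\tau\in W$; the space $V_A^*V_{A'}^*$ has dimension $\dim A\cdot\dim A'$.
\item[(b)] If $T_\tau W\subset\operatorname{Sym}^2V_{A'}$ for all $\tau\in W$, then $V_{A'}\subset\mathbb C^g$ does not depend on $\tau\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $b=\dim A$ and $N_\tau=\{n\in\mathbb C^g:(-\tau n,n)\in L_{\mathbb C}\}$. It is isomorphic to the kernel of the surjection $L_{\mathbb C}\to V_A$, so $\dim N_\tau=b$, and the spaces $N_\tau$ form a holomorphic subbundle over $W$. For $n\in N_\tau$ and $(m',n')\in L^\perp_{\mathbb C}$ we have $0=\omega((-\tau n,n),(m',n'))=-n\cdot(m'+\tau n')$. So $N_\tau\subset V_{A'}^\perp$, with equality by dimension. Let $n(\tau)$ be a local holomorphic section of $N$, and let $\dot n$ be its derivative along $\sigma\in T_\tau W$. Differentiating $(-\tau n,n)\in L_{\mathbb C}$ gives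
\[
(-\sigma n-\tau\dot n,\dot n)\in L_{\mathbb C},
\]
and applying $\operatorname{ev}_\tau$ gives $\sigma n\in V_A$. Hence $\langle n'n,\sigma\rangle=n'\cdot\sigma n=0$ for $n\in V_{A'}^\perp=V_A^*$ and $n'\in V_A^\perp=V_{A'}^*$, which is (a). In (b), $\sigma n=0$, so $(-\tau\dot n,\dot n)\in L_{\mathbb C}$, that is, $\dot n\in N_\tau$. A subbundle of the trivial bundle that contains all derivatives of its sections defines a map to the Grassmannian with zero differential. So $N_\tau$ is constant, and so is $V_{A'}=N_\tau^\perp$.
\end{proof}

\section{Annihilating families on a simple abelian variety}\label{sec:families}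

This section isolates the properties of the components of $E_\tau$ that are needed to bound their span; theta functions play no role in it. Let $B$ be a simple abelian variety with $U=T_0B$.

\begin{definition}\label{def:family}
An \emph{annihilating family} on $B$ is an irreducible closed subvariety $\Sigma\subset B\times\mathbb P(\operatorname{Sym}^2U^*)$, with image $T\subset B$ called its \emph{base}, such that $q$ kills $T_zT$ for all $(z,[q])\in\Sigma$ with $z\in T_{\mathrm{reg}}$. A subspace $C\subset\operatorname{Sym}^2U^*$ \emph{carries} $\Sigma$ if $\Sigma\subset B\times\mathbb P(C)$.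
\end{definition}

The condition on $q$ is closed in the part of $\Sigma$ over $T_{\mathrm{reg}}$, so it suffices to check it on a Zariski dense subset. The base is never $B$, since $q\neq0$.

Let $\Sigma$ be carried by $C$. For $t\in U$ put
\[
C(t)=\{q(t):q\in C\}\subset U^*,\qquad C^t=\{q\in C:q(t)=0\},\qquad \dim C=\dim C(t)+\dim C^t .
\]
Let $K_\Sigma\subsetneq U$ be the intersection of the kernels of all $q$ that occur in $\Sigma$. Let
\[
\hat\Sigma=\{(z,q):z\in T,\ q=0\text{ or }(z,[q])\in\Sigma\}\subset T\times C .
\]
It is the image of the tautological line bundle over $\Sigma$, hence closed and irreducible of dimension $\dim\Sigma+1$. Finally let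
\[
\Phi_t:\hat\Sigma\to T\times U^*,\quad(z,q)\mapsto(z,q(t)),\qquad d_\Sigma(t)=\dim\Phi_t(\hat\Sigma)\le\dim\Sigma+1 .
\]
The number $d_\Sigma(t)$ governs both terms of $\dim C$: if it is large then $C(t)$ is large, and if it is small then $\Phi_t$ has large fibers over the zero section and $C^t$ is large.

\begin{lemma}\label{lem:family}
Let $\Sigma$ be an annihilating family with base $T$, carried by $C$, and let $t\in U$.
\begin{enumerate}
\item[(a)] $\dim C\ge\dim\Sigma+1$.
\item[(b)] If $t\notin K_\Sigma$, then $\dim C(t)\ge d_\Sigma(t)$.
\item[(c)] If $d_\Sigma(t)\le\dim\Sigma$, there is an annihilating family $\Sigma'\subset\Sigma$ with the same base $T$, carried by $C^t$, with $\dim\Sigma'\ge\dim T+\dim\Sigma-d_\Sigma(t)$.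
\end{enumerate}
\end{lemma}

\begin{proof}
An infinite constructible subset of $T_{\mathrm{reg}}$ contains an irreducible locally closed curve $R$, and $T_zR\subset T_zT$ at the smooth points of $R$.

(a) We show that the part of $\Sigma$ over $T_{\mathrm{reg}}$ has finite fibers over $\mathbb P(C)$; then (D1) applies. An infinite fiber over $[q]$ contains a curve $R\subset T_{\mathrm{reg}}$ with tangents in $\ker q$, and Lemma~\ref{lem:tangent} gives $q=0$.

(b) The set of $(z,q)\in\hat\Sigma$ with $z\in T_{\mathrm{reg}}$ and $q(t)\neq0$ is open and non-empty, so its image $P$ under $\Phi_t$ has dimension $d_\Sigma(t)$. For $(z,\eta)\in P$, $\eta=q(t)$, and $w\in T_zT$ we have $\eta(w)=q(w)(t)=0$. An infinite fiber of $P\to C(t)$ over $\eta\ne0$ would contain a curve with tangents in $\ker\eta$, contradicting Lemma~\ref{lem:tangent}.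

(c) Let $S=\{(z,[q])\in\Sigma:q(t)=0\}$, a closed set. For $z\in T$ the fiber $\Phi_t^{-1}(z,0)$ contains $(z,0)$, so by (D1) it has dimension at least $\dim\Sigma+1-d_\Sigma(t)\ge1$. It is the cone over the fiber $S_z$, which is therefore non-empty of dimension at least $\dim\Sigma-d_\Sigma(t)$. Let $\Sigma'$ be the component of $S$ given by (D2).
\end{proof}

When the base has positive dimension, $\Sigma$ cannot fill $\mathbb P(C)$, and (a) improves by one.

\begin{proposition}\label{prop:plus2}
Let $\Sigma$ be an annihilating family with base $T$ of positive dimension, carried by $C$. Then $\dim C\ge\dim\Sigma+2$.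
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tangent} there is $z\in T_{\mathrm{reg}}$ with $T_zT\not\subset K_\Sigma$. Choose $t\in T_zT\setminus K_\Sigma$ and $(z,[q])\in\Sigma$; then $0\ne q\in C^t$. If $d_\Sigma(t)=\dim\Sigma+1$, then $\dim C(t)\ge\dim\Sigma+1$ by (b) and $\dim C^t\ge1$. Otherwise (c) and (a) give $\dim C^t\ge\dim T+\dim\Sigma-d_\Sigma(t)+1$, and adding (b) we get $\dim C\ge\dim T+\dim\Sigma+1$.
\end{proof}

Feeding this back into the second case of the proof gains one more dimension there.

\begin{corollary}\label{cor:small}
In the situation of Proposition~\ref{prop:plus2}, suppose that $d_\Sigma(t)\le\dim\Sigma$ for some $t\notin K_\Sigma$. Then $\dim C\ge\dim\Sigma+\dim T+2$.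
\end{corollary}

\begin{proof}
Proposition~\ref{prop:plus2}, applied to the family $\Sigma'$ of Lemma~\ref{lem:family}(c), gives $\dim C^t\ge\dim T+\dim\Sigma-d_\Sigma(t)+2$. Add Lemma~\ref{lem:family}(b).
\end{proof}

\section{Proof of Theorem~\ref{thm:local}: the extreme cases and the simple case}\label{sec:simple}

For $\tau\in\tilde Z_{\mathrm{reg}}$ let $E=E_\tau$ be the set of limits in setting (S1) with $W=\tilde Z_{\mathrm{reg}}$. From now on a very general $\tau$ is understood to satisfy $\dim\operatorname{Trip}(\Theta_\tau)=k$ and $E\subset\operatorname{Trip}(\Theta_\tau)\times\mathbb P(C)$.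

\subsection*{The cases $k=0$ and $k=g-3$}
If $k=0$, then $E$ has dimension $g-1$ by Proposition~\ref{prop:E} and lies in the product of a finite set with $\mathbb P(C)$, so $c\ge g$. By (K) we always have $k\le g-3$. If $k=g-3$, then a dense open subset of $Z$ lies in $G_{g-3}$, so $c\ge2g-3=g+k$ by \eqref{eq:top}.

\subsection*{The standing assumption}
It remains to prove $c\ge g+k+1$ for $1\le k\le g-4$. Until the end of Section~\ref{sec:nonsimple} we assume
\begin{equation}\label{eq:assume}
1\le k\le g-4,\qquad c\le g+k ,
\end{equation}
and we derive a contradiction. Note that $g\ge5$ and $c\le2g-4$; the second inequality is the way in which $k\le g-4$ is used, while $k\ge1$ is needed for Proposition~\ref{prop:plus2}.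

Let $\tau$ be very general, $X=X_\tau$, and let $T$ be a $k$-dimensional component of $\operatorname{Trip}(\Theta_\tau)$. The images of the finitely many components of $E$ are closed, irreducible, and cover $\operatorname{Trip}(\Theta_\tau)$. So at least one contains $T$; every image that contains $T$ equals $T$; and
\begin{equation}\label{eq:overT}
\text{over a general }z\in T\text{ lie only points of components of }E\text{ with image }T.
\end{equation}
Let $E_0$ be a component of $E$ with image $T$. By Propositions~\ref{prop:E} and~\ref{prop:conormal},
\begin{equation}\label{eq:E0}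
\dim E_0=g-1,\quad E_0\subset T\times\mathbb P(C),\quad q\text{ kills }T_zT\text{ for }(z,[q])\in E_0,\ z\in T_{\mathrm{reg}} .
\end{equation}
By (D1) every fiber $E_{0,z}\subset\mathbb P(C)$, $z\in T$, has dimension at least $g-1-k$.

\begin{proposition}\label{prop:simple}
Under the assumption \eqref{eq:assume}, $X_\tau$ is not simple for very general $\tau\in\tilde Z$.
\end{proposition}

\begin{proof}
Suppose that $\tau$ is very general and $X=X_\tau$ is simple. Then $E_0$ is an annihilating family on $X$ with base $T$, carried by $C$. Write $K=K_{E_0}$ and $d(t)=d_{E_0}(t)\le g$.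

\emph{Step 1: for every $t\neq0$ we have $C(t)=V^*$ and $\dim C^t=c-g\le k$.} Let $t\notin K$. If $d(t)\le g-1$, Corollary~\ref{cor:small} gives $c\ge(g-1)+k+2$, contrary to \eqref{eq:assume}. So $d(t)=g$, and $C(t)=V^*$ by Lemma~\ref{lem:family}(b). It remains to show $K=0$.

Fix $t\notin K$. The set $\Phi_t(\hat E_0)\subset T\times V^*$ is irreducible of dimension $g$ and maps onto $T$, so its fiber over a general $z\in T$ has dimension $g-k$. This fiber lies in $(T_zT+K)^\perp$, because each $q$ over $z$ kills $T_zT$ and $K$. Hence $\dim(T_zT+K)\le k$, that is, $K\subset T_zT$ for general $z$, and then for all $z\in T_{\mathrm{reg}}$. Suppose $0\ne w\in K$. The constant vector field $w$ is tangent to the manifold $T_{\mathrm{reg}}$, so by uniqueness of integral curves $x+sw\in T$ for $x\in T_{\mathrm{reg}}$ and small $s$. The analytic subset $\{s:x+sw\in T\}$ of $\mathbb C$ has interior points, so it is $\mathbb C$. Taking closures, $T+sw\subset T$ for all $s$, with equality because the same holds for $-s$. The stabilizer $\{a\in X:T+a=T\}$ is a closed algebraic subgroup that contains the infinite image of $\mathbb Cw$. Its identity component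 is a non-zero abelian subvariety, hence $X$, and $T=X$. This is absurd.

\emph{Step 2: $g\le2k$.} Let $z\in T_{\mathrm{reg}}$ and $0\ne t\in T_zT$. By \eqref{eq:E0}, $E_{0,z}\subset\mathbb P(C^t)$. So the linear span $C_{(z)}\subset C$ of the cone over $E_{0,z}$ satisfies
\begin{equation}\label{eq:span}
C_{(z)}\subset C^t,\qquad g-k\le\dim C_{(z)}\le\dim C^t\le k .
\end{equation}

\emph{Step 3: $g\ge2k$.} If $k$ is large, a vector $t$ is tangent to $T$ at many points, and all forms over these points lie in $C^t$. Suppose $2k\ge g+1$. The projectivized tangent bundle $J=\{(z,[t]):z\in T_{\mathrm{reg}},\ t\in T_zT\}$ is irreducible of dimension $2k-1$. Choose $[t]$ in the image of $J\to\mathbb PV$, let $T_1^\circ$ be a component of the fiber $\{z\in T_{\mathrm{reg}}:t\in T_zT\}$, and let $T_1$ be its closure, in which $T_1^\circ$ is open. By (D1), $\dim T_1\ge(2k-1)-(g-1)=2k-g\ge1$. By (D2) the preimage of $T_1$ in $E_0$ has a component $\Sigma$ with image $T_1$ and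
\[
\dim\Sigma\ge(2k-g)+(g-1-k)=k-1 .
\]
On the dense open part of $\Sigma$ over $T_1^\circ\cap T_{1,\mathrm{reg}}$, the form $q$ kills $T_zT$, which contains both $T_zT_1$ and $t$. So $\Sigma$ is an annihilating family with base $T_1$, carried by $C^t$, and Proposition~\ref{prop:plus2} gives $\dim C^t\ge k+1$. This contradicts Step~1.

\emph{Step 4: $g=2k$ is impossible.} If $g=2k$, then equality holds throughout \eqref{eq:span}, so $c=g+k$ and $C^t=C_{(z)}$ for all $0\neq t\in T_zT$. Thus $q\mapsto q(t)$ induces an isomorphism $\psi_t:C/C_{(z)}\to V^*$ of $g$-dimensional spaces for every $0\neq t\in T_zT$, and $\psi_t$ depends linearly on $t$. Since $2k=g\ge5$, there are independent $t_1,t_2\in T_zT$. The determinant of $a_1\psi_{t_1}+a_2\psi_{t_2}$ is a homogeneous polynomial of degree $g$ in $(a_1,a_2)$, so it has a zero with $(a_1,a_2)\ne(0,0)$. This is a contradiction.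
\end{proof}

\section{The non-simple case}\label{sec:nonsimple}

We keep the assumption \eqref{eq:assume}. Call an abelian subvariety \emph{persistent} if it is given by a lattice $L$ realized at all $\tau\in\tilde Z$. The complement of a persistent subvariety is persistent, and so is the sum of two of them (saturate the sum of the lattices). By Lemma~\ref{lem:dichotomy} and Proposition~\ref{prop:simple} there is a persistent $A$ with $0<\dim A<g$.

\subsection*{Reduction to an elliptic curve with simple complement}

\begin{lemma}\label{lem:b}
There is no persistent $A$ with $2\le\dim A\le g-2$.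
\end{lemma}

\begin{proof}
Replacing $A$ by $A'$ we may assume $2\le b=\dim A\le g/2$. By Lemma~\ref{lem:mixed}(a), $C\supset V_A^*V_{A'}^*$, so $c\ge b(g-b)$. If $b\ge3$, then $g\ge6$ and $c\ge3(g-3)\ge2g-3$, contrary to $c\le2g-4$. If $b=2$, then $c\ge2g-4$, so $C=V_A^*V_{A'}^*$. Let $\tau$ be very general and let $F$ be the leading form of $f$ at a triple point. By Lemma~\ref{lem:straight}, $\operatorname{Hess}F(y)\in V_A^*V_{A'}^*$ for all $y$. So all second derivatives of $F$ in two directions of $V_A$, or in two directions of $V_{A'}$, vanish identically. Then $F$ has degree at most one in the variables of $V_A$ and at most one in those of $V_{A'}$, so $\deg F\le2$, whereas $\deg F\ge3$.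
\end{proof}

Hence there is a persistent elliptic curve $\mathcal E$; let $B$ be its complement, of dimension $g-1\ge4$.

\begin{lemma}\label{lem:Bsimple}
For very general $\tau$, $B$ is simple, and then the only abelian subvarieties of $X_\tau$ are $0,\mathcal E,B,X_\tau$.
\end{lemma}

\begin{proof}
If the first claim fails, Lemma~\ref{lem:dichotomy} gives a persistent $A_1\subset B$ with $1\le\dim A_1\le g-2$. By Lemma~\ref{lem:b}, $\dim A_1=1$; but then $\mathcal E+A_1$ is persistent of dimension $2$, again contradicting Lemma~\ref{lem:b}. Now let $B$ be simple and $A\subset X$ an abelian subvariety. The map $B\to X/\mathcal E$ is an isogeny, so $X/\mathcal E$ is simple and the image of $A$ in it is zero or everything. In the first case $A\subset\mathcal E$. In the second case $A=X$, or $A$ is isogenous to $X/\mathcal E$, hence simple of dimension $g-1$. Then the homomorphism from $A$ to the elliptic curve $X/B$ has a kernel of positive dimension, so it is zero, and $A=B$.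
\end{proof}

From now on very general $\tau$ are taken with $B$ simple. Let $\lambda$ span $V_B^\perp=V_{\mathcal E}^*$, and let $e\in V_{\mathcal E}$ with $\lambda(e)=1$. Every form is written uniquely as
\[
q=\alpha\lambda^2+2\lambda\ell+\beta,\qquad\alpha\in\mathbb C,\quad\ell\in V_B^*,\quad\beta=q|_{V_B}\in\operatorname{Sym}^2V_B^*,
\]
so that $q(e,e)=\alpha$, $q(e,u)=\ell(u)$ and $q(u,u')=\beta(u,u')$ for $u,u'\in V_B$. Let $C''=\{q|_{V_B}:q\in C\}$. By Lemma~\ref{lem:mixed}(a) the kernel of $C\to C''$ contains $\lambda V_B^*$, so \eqref{eq:assume} gives
\begin{equation}\label{eq:Cpp}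
\dim C''\le c-(g-1)\le k+1\le g-3 .
\end{equation}
The plan is to restrict the limits to $V_B$ and to use the results of Section~\ref{sec:families} on translates of the simple variety $B$. This leads to a contradiction unless the restrictions vanish.

\begin{lemma}\label{lem:beta0}
Let $\tau$ be very general and $T$ a $k$-dimensional component of $\operatorname{Trip}(\Theta_\tau)$. Then $T$ lies in a translate of $B$, and $\beta\equiv0$ on every component $E_0$ of $E$ with image $T$.
\end{lemma}

\begin{proof}
Let $\pi:X\to X/B$ be the projection onto the elliptic curve $X/B$; its fibers are the translates of $B$.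

Suppose first that $T_zT\not\subset V_B$ for some $z\in T_{\mathrm{reg}}$. Let $E_0$ be a component of $E$ with image $T$, and call $(z,[q])\in E_0$ \emph{good} if $z\in T_{\mathrm{reg}}$ and $T_zT\not\subset V_B$; this is a non-empty open condition. For such $z$ choose $w=e+w_B\in T_zT$ with $w_B\in V_B$. If $q$ kills $w$, then $0=q(w,u)=\ell(u)+\beta(w_B,u)$ for $u\in V_B$ and $0=q(w,e)=\alpha+\ell(w_B)$, so
\[
\ell=-\beta(w_B),\qquad\alpha=\beta(w_B,w_B).
\]
By \eqref{eq:E0} it follows that at good points $\beta\ne0$, and that $(z,[\beta])$ determines $(z,[q])$. Take a good point, let $B_0$ be the fiber of $\pi$ over which it lies, and let $Q$ be the set of good points in a component through it of the corresponding fiber of $E_0\to X/B$. By (D1), $\dim Q\ge g-2$. Let $\Sigma\subset B_0\times\mathbb P(C'')$ be the closure of the image of $Q$ under the injective morphism $(z,[q])\mapsto(z,[\beta])$, and let $T_1\subset T\cap B_0$ be its image in $B_0$. For $(z,[q])\in Q$ with $z\in T_{1,\mathrm{reg}}$ we have $T_zT_1\subset T_zT\cap V_B$, which is killed by $q$ and hence by $\beta$. So $\Sigma$ is an annihilating family on $B_0$ of dimension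 at least $g-2$, carried by $C''$. Lemma~\ref{lem:family}(a) gives $\dim C''\ge g-1$, contradicting \eqref{eq:Cpp}.

Thus $T_zT\subset V_B$ for all $z\in T_{\mathrm{reg}}$. Then $\pi$ has zero differential on $T_{\mathrm{reg}}$, so $T$ lies in a fiber $B_0$. Suppose that $\beta\not\equiv0$ on a component $E_0$ with image $T$. Let $\Sigma\subset T\times\mathbb P(C'')$ be the closure of the image of the non-empty open set $\{\beta\ne0\}\subset E_0$ under $(z,[q])\mapsto(z,[\beta])$. It is irreducible with image $T$, so $\dim\Sigma\ge k$, and by \eqref{eq:E0} it is an annihilating family on $B_0$ carried by $C''$. Proposition~\ref{prop:plus2} gives $\dim C''\ge k+2$, contradicting \eqref{eq:Cpp}.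
\end{proof}

\subsection*{The remaining configuration}
All limits over $T$ now lie in the $g$-dimensional space $\lambda V^*$ of forms with $\beta=0$, so they cannot give more than $c\ge g$. They do show that $Z$ moves only in the directions of $\operatorname{Sym}^2V_B$, and this will allow us to discard the second derivatives that involve $e$, which dominate the Hessian near $T$, and to see the limits of $\operatorname{Hess}f|_{V_B}$.

\begin{lemma}\label{lem:const}
$T_\tau\tilde Z\subset\operatorname{Sym}^2V_B$ for all $\tau\in\tilde Z_{\mathrm{reg}}$, and $V_B\subset\mathbb C^g$ is constant on $\tilde Z_{\mathrm{reg}}$.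
\end{lemma}

\begin{proof}
Let $\tau$, $T$, $E_0$ be as in Lemma~\ref{lem:beta0}, so that $E_0\subset T\times\mathbb P(\lambda V^*)$. Let $E_0^\circ$ be the open set of $(z,[q])\in E_0$ with $z\in T_{\mathrm{reg}}$ and $[q]\ne[\lambda^2]$. It is non-empty, because $\dim E_0=g-1>k=\dim(T\times\{[\lambda^2]\})$. For $q=\alpha\lambda^2+2\lambda\ell$ and $u\in V_B$ we have $q(u)=\ell(u)\lambda$, so on $E_0^\circ$ the covector $\ell\neq0$ vanishes on $T_zT$. An infinite fiber of $E_0^\circ\to\mathbb P(\lambda V^*)$ would contain a curve in a translate of $B$ with tangents in $\ker\ell$, contradicting Lemma~\ref{lem:tangent}. So the image has dimension $g-1$ and is dense in $\mathbb P(\lambda V^*)\cong\mathbb P^{g-1}$. It lies in $\mathbb P(C)$, so $\lambda V^*\subset C$, that is, $T_\tau\tilde Z\subset(\lambda V^*)^\perp=\operatorname{Sym}^2V_B$. Both sides vary continuously with $\tau\in\tilde Z_{\mathrm{reg}}$ and very general points are dense, so the inclusion holds everywhere. Lemma~\ref{lem:mixed}(b) gives the second claim.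
\end{proof}

\begin{lemma}\label{lem:irred}
$\Theta_\tau$ is irreducible for very general $\tau$.
\end{lemma}

\begin{proof}
Let $\tau$ and $T$ be as in Lemma~\ref{lem:beta0}, and suppose that $\Theta_\tau$ is reducible. By (BL), $X$ is a product of two ppavs of positive dimension, and by Lemma~\ref{lem:Bsimple} the factors are $\mathcal E$ and $B$. After a translation, $f$ is locally a unit times $\theta_{\mathcal E}\theta_B$, where $\theta_{\mathcal E}$ has a single simple zero $x_0$ on $\mathcal E$; so
\[
\operatorname{mult}_{(x,y)}\Theta=\operatorname{mult}_x\Theta_{\mathcal E}+\operatorname{mult}_y\Theta_B,\qquad \operatorname{mult}_x\Theta_{\mathcal E}\le1 .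
\]
By Lemma~\ref{lem:beta0}, $T=\{x_1\}\times T_B$. If $\Theta_B$ had multiplicity at least $3$ along $T_B$, then $\mathcal E\times T_B$ would be an irreducible subset of $\operatorname{Trip}(\Theta)$ strictly containing the component $T$. Hence $\Theta_B$ has multiplicity at most $2$ at general points of $T_B$, which forces $x_1=x_0$ and multiplicity exactly $2$. At a general $z\in T$ the leading form of $f$ is then $F(y)=\lambda(y)\,Q(y,y)$ with $0\ne Q\in\operatorname{Sym}^2V_B^*$, and $\operatorname{Hess}F(y)|_{V_B}=2\lambda(y)Q\neq0$ for $\lambda(y)\ne0$. By Lemma~\ref{lem:straight} and \eqref{eq:overT} this gives a point with $\beta\ne0$ on a component of $E$ with image $T$, contradicting Lemma~\ref{lem:beta0}.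
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:local}]
By Lemma~\ref{lem:const} we may take $\lambda$ constant on $\tilde Z_{\mathrm{reg}}$, and we fix a constant $e\in V$ with $\lambda(e)=1$. We set up (S2) with $U=V_B$, using translates of $B$ through a triple point.

Let $\mathcal T\subset\mathcal X|_{\tilde Z_{\mathrm{reg}}}$ be the closed analytic set of all triple points. It is a countable union of locally closed submanifolds (the components of its smooth locus, of the smooth locus of its singular locus, and so on). By Sard's theorem there is a very general $\tau_0$ that is a regular value for all of them. A triple point of $\Theta_{\tau_0}$ lies on one of these manifolds, which is submersive over $\tilde Z_{\mathrm{reg}}$ there. So there are a connected open neighborhood $W\subset\tilde Z_{\mathrm{reg}}$ of $\tau_0$ and a holomorphic map $z_0:W\to V$ such that $z_0(\tau)$ is a triple point of $\Theta_\tau$ for all $\tau\in W$. Let $M_\tau=z_0(\tau)+B_\tau$. With Lemma~\ref{lem:const} this is setting (S2). The generators of $\mathfrak a$ include $f$ and all $f_v$, and they all vanish at triple points, so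
\[
z_0(\tau)\in V(\mathfrak a_\tau)\subset\operatorname{Sing}\Theta_\tau .
\]
By Lemma~\ref{lem:irred} and (EL), $\dim V(\mathfrak a_\tau)\le g-3$ for very general $\tau\in W$. For such $\tau$, $V(\mathfrak a_\tau)\neq M_\tau$. The set of $\tau$ with $V(\mathfrak a_\tau)\ne M_\tau$ is the image of the open set $M\setminus V(\mathfrak a)$ under the submersion $p$, so it is open, and after shrinking $W$ the assumption \eqref{eq:proper} holds.

Let $\tau\in W$ be very general, let $E^\sharp$ be the set of limits for this $M$, and let $Y$ be a component of $E^\sharp$, with image $Y_0\subset V(\mathfrak a_\tau)$. By Propositions~\ref{prop:E} and~\ref{prop:conormal}, $\dim Y=g-2$ and $Y\subset Y_0\times\mathbb P(C^\sharp)$, where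
\[
C^\sharp=\{(\alpha,\beta)\in\mathbb C\oplus\operatorname{Sym}^2V_B^*:\ \alpha\,d\rho(\sigma)+\epsilon\langle\beta,\sigma\rangle=0\ \text{ for all }\sigma\in T_\tau\tilde Z\}.
\]
This is the kernel of a linear map to $(T_\tau\tilde Z)^*$, which is surjective already on $\operatorname{Sym}^2V_B^*$ because $T_\tau\tilde Z\subset\operatorname{Sym}^2V_B$. Hence
\[
\dim C^\sharp=1+\frac{g(g-1)}2-(N-c)=c-g+1 .
\]
Let $Y^\circ$ be the open set of $(x,[\alpha:\beta])\in Y$ with $x\in Y_{0,\mathrm{reg}}$ and $\beta\neq0$. It is non-empty: otherwise $Y\subset Y_0\times\{[1:0]\}$, which has dimension at most $g-3$. By Proposition~\ref{prop:E}(b), an infinite fiber of $Y^\circ\to\mathbb P(C^\sharp)$ would contain a curve in $M_\tau$ with tangents in $\ker\beta\ne V_B$, contradicting Lemma~\ref{lem:tangent}. Therefore $g-2\le\dim\mathbb P(C^\sharp)=c-g$, that is, $c\ge2g-2$. This contradicts $c\le2g-4$. So \eqref{eq:assume} is impossible, and Theorem~\ref{thm:local} is proved.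
\end{proof}

\begin{remark}
The last step needs Lemma~\ref{lem:irred}. If $X=\mathcal E\times B$ as ppavs and $M_\tau=\{x_0\}\times B$, then for $f=\theta_{\mathcal E}\theta_B$ the functions $f,f_u,f_{uu'}$ vanish on $M_\tau$ and $f_e$ is a non-zero multiple of $\theta_B$. Then $V(\mathfrak a_\tau)=\Theta_B$ has dimension $g-2$, every limit is $[1:0]$, and $E^\sharp$ gives no bound.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

By (K), $G_k=\emptyset$ for $k>g-3$, and $G_k\supset G_{g-3}\neq\emptyset$ for $0\le k\le g-3$ by Example~\ref{ex:prod}. The triple points form a closed analytic subset of $\mathcal X$, proper over $\mathcal H_g$, so each $G_k$ is a closed subvariety by the upper semicontinuity of fiber dimension for proper maps.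

Let $0\le k\le g-3$, let $Z$ be an irreducible component of $G_k$, and let $k_Z$ be the largest integer with $Z\subset G_{k_Z}$. Then $k\le k_Z\le g-3$, and $\dim\operatorname{Trip}(\Theta_\tau)=k_Z$ outside the proper closed subvariety $Z\cap G_{k_Z+1}$. Theorem~\ref{thm:local} gives
\[
\operatorname{codim}Z\ge g+k_Z\ge g+k ,
\]
which is the conjectured inequality.

Let $1\le k\le g-4$. If $k_Z\le g-4$, then $\operatorname{codim}Z\ge g+k_Z+1\ge g+k+1$. If $k_Z=g-3$, then $\operatorname{codim}Z\ge2g-3\ge g+k+1$. So the inequality is strict for these $k$. For $k=g-3$ equality is part of \eqref{eq:top}, and for $k=0$ it follows from Example~\ref{ex:odd}. \qed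

\begin{thebibliography}{9}

\bibitem{BL}
Birkenhake and Lange, \emph{Complex abelian varieties}.

\bibitem{EL}
Ein and Lazarsfeld, J.~AMS \textbf{10} (1997).

\bibitem{GSM}
Samuel Grushevsky and Riccardo Salvati Manni, \emph{The loci of abelian varieties with points of high multiplicity on the theta divisor}, arXiv:0805.4148 (2008).

\bibitem{Kollar}
Koll\'ar, \emph{Shafarevich maps and automorphic forms}.

\end{thebibliography}
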